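# Cohn localization and Novikov completion: a power series that vanishes for infinitely many reasons

## 1. Abelian groups: every element is a fraction

Let $\pi$ be a group and let $\xi\in H^1(\pi;\mathbb R)=\mathrm{Hom}(\pi,\mathbb R)$, viewed as a homomorphism $\xi:\pi\to\mathbb R$. We think of $\xi$ as a height on $\pi$. There are two ways to make elements such as $1+(\text{something of negative height})$ invertible: adjoin the inverses formally, or pass to infinite series. These notes compare the two.

**Definition ($\xi$-negative).** A square matrix $A$ over $\mathbb Z[\pi]$ is *$\xi$-negative* if every $g\in\pi$ occurring with nonzero coefficient in some entry of $A$ satisfies $\xi(g)<0$. Let $\Sigma_\xi$ be the class of matrices $\mathrm{Id}+A$ with $A$ $\xi$-negative.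

For $\pi=\langle t\rangle\cong\mathbb Z$ and $\xi(t)=1$, the $1\times1$ matrix $3t^{-1}-t^{-5}$ is $\xi$-negative, and $1-t^{-1}\in\Sigma_\xi$.

**Definition (Cohn localization).** The universal localization of $\mathbb Z[\pi]$ with respect to $\Sigma_\xi$ is a ring $\mathcal R_\xi=\Sigma_\xi^{-1}\mathbb Z[\pi]$ with a ring homomorphism $\rho_\xi:\mathbb Z[\pi]\to\mathcal R_\xi$ such that (i) every $\rho_\xi(\mathrm{Id}+A)$ with $A$ $\xi$-negative is invertible over $\mathcal R_\xi$, and (ii) for any ring homomorphism $\rho:\mathbb Z[\pi]\to\mathcal R$ inverting all these matrices there is a unique ring homomorphism $\phi:\mathcal R_\xi\to\mathcal R$ with $\phi\circ\rho_\xi=\rho$.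

It exists, by Cohn: adjoin to $\mathbb Z[\pi]$ the entries of a matrix $\sigma^*$ for every $\sigma\in\Sigma_\xi$, subject to $\sigma\sigma^*=\sigma^*\sigma=\mathrm{Id}$. We omit $\rho_\xi$ from formulas.

**Definition (Novikov–Sikorav completion).** $\widehat{\mathbb Z[\pi]}_\xi$ consists of the formal, possibly infinite, sums $\sum n_ig_i$ with $n_i\in\mathbb Z$, $g_i\in\pi$, such that for every $c\in\mathbb R$ only finitely many $i$ have $\xi(g_i)\ge c$. Addition and multiplication are given by the usual formulae.

Multiplication makes sense: if the heights in two such sums are bounded above by $b$ and $b'$, then a product $g_ih_j$ of height $\ge c$ forces $\xi(g_i)\ge c-b'$ and $\xi(h_j)\ge c-b$, which leaves finitely many pairs. For $\pi=\langle t\rangle$ as above, the completion is the ring of Laurent series in $t^{-1}$ with integer coefficients.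

Every $\mathrm{Id}+A\in\Sigma_\xi$ is invertible over the completion. Indeed, if all elements occurring in $A$ have height $\le-\delta<0$, then $A^n$ is supported at heights $\le-n\delta$, so $\mathrm{Id}-A+A^2-\cdots$ is a well-defined matrix over $\widehat{\mathbb Z[\pi]}_\xi$, and it is a two-sided inverse. By universality there is a canonical ring homomorphism
$$\mathcal R_\xi\longrightarrow\widehat{\mathbb Z[\pi]}_\xi\tag{1}$$
extending the inclusion of $\mathbb Z[\pi]$. For $\pi=\langle t\rangle$ it sends $(1-t^{-1})^{-1}$ to $\sum_{n\ge0}t^{-n}$. We ask whether (1) is always injective: does a formal expression in inverses that expands to the zero series have to be zero already in $\mathcal R_\xi$?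

If $\xi=0$, only $A=0$ is $\xi$-negative and only finite sums are allowed in the completion, so $\mathcal R_\xi=\mathbb Z[\pi]=\widehat{\mathbb Z[\pi]}_\xi$ and there is nothing to ask. The first real case is the abelian one.

**Proposition 1.** If $\pi$ is abelian and $\xi$ is arbitrary, then (1) is injective.

**Proof.** Let $S=\{1+a:\ a\in\mathbb Z[\pi]\ \xi\text{-negative}\}$. It is multiplicative, since $(1+a)(1+b)=1+(a+b+ab)$ and heights add. We first show $\mathcal R_\xi=S^{-1}\mathbb Z[\pi]$, by checking the universal property.

If $A$ is $\xi$-negative, expanding the determinant shows that $\det(\mathrm{Id}+A)$ is $1$ plus products that contain at least one entry of $A$ and otherwise only ones and entries of $A$. Hence $\det(\mathrm{Id}+A)\in S$, and by the adjugate formula $\mathrm{Id}+A$ is invertible over $S^{-1}\mathbb Z[\pi]$. Conversely, let $\rho:\mathbb Z[\pi]\to\mathcal R$ invert all of $\Sigma_\xi$. The elements of $S$ are $1\times1$ matrices in $\Sigma_\xi$, so $\rho$ inverts $S$. The ring $\mathcal R$ may be noncommutative, but the images of elements of $\mathbb Z[\pi]$ commute with each other,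 hence also with each other's inverses. So $s^{-1}r\mapsto\rho(s)^{-1}\rho(r)$ is a well-defined ring homomorphism, and it is the only possible one.

Now let $s^{-1}r$ map to $0$ in the completion. Multiplying by $s$, we get $r=0$ in $\widehat{\mathbb Z[\pi]}_\xi$. Since $\mathbb Z[\pi]$ is contained in the completion, $r=0$ in $\mathbb Z[\pi]$, and $s^{-1}r=0$. $\blacksquare$

## 2. Without a numerator: three theorems

The abelian proof finds a numerator. An element of $\mathcal R_\xi$ is a fraction $s^{-1}r$, and its vanishing is decided by one element $r$ of $\mathbb Z[\pi]$, a ring that sits inside the completion. When $\pi$ is not abelian there is no determinant and no rule for bringing $s^{-1}r\,s'^{-1}r'$ to the form $s''^{-1}r''$. This is the exact point where the argument stops.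

What survives is an asymmetry. Take $z\in\pi$ with $\xi(z)<0$ that commutes with a subgroup $G\subset\ker\xi$, and consider $f(1-zM)^{-1}g$ with $f,M,g$ a row, a square matrix and a column over $\mathbb Z[G]$. In the completion it becomes $\sum_n z^nfM^ng$, which vanishes if and only if the *infinitely many* equations $fM^ng=0$ hold. In $\mathcal R_\xi$, a ring given by generators and relations, vanishing must follow from *finitely many* relations. The question is whether infinitely many equations $fM^ng=0$ always have a finite common reason. The answer is no. These are the statements that we shall prove.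

Recall that the wreath product $L\wr\mathbb Z$ is $\big(\bigoplus_{i\in\mathbb Z}L_i\big)\rtimes\langle s\rangle$, where the $L_i$ are copies of $L$ and conjugation by $s$ shifts $L_i$ to $L_{i+1}$.

**Theorem A.** Let $Q$ be any group, $0\ne\xi_0\in H^1(Q;\mathbb R)$, $\pi=\big((\mathbb Z/4)\wr\mathbb Z\big)\times Q$ and $\xi=\xi_0\circ\mathrm{pr}_Q$. Then $\mathcal R_\xi\to\widehat{\mathbb Z[\pi]}_\xi$ is not injective.

The case $Q=\mathbb Z$, $\xi_0=\mathrm{id}$ answers the question. This $\pi$ is generated by three elements, and it is metabelian because its commutator subgroup lies in the abelian group $\bigoplus_i\mathbb Z/4$.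

**Theorem B.** There is a finite group $L$ with the following property. Let $\pi$ be a finitely generated recursively presented group and $\xi\in H^1(\pi;\mathbb R)$. If $\pi$ contains a subgroup $H\times\langle z\rangle$ (internal direct product) with $H\cong L\wr\mathbb Z$ and $\xi(z)\ne0$, then $\mathcal R_\xi\to\widehat{\mathbb Z[\pi]}_\xi$ is not injective. In particular it is not injective for $V\times Q$ and for $H_n\times Q$ ($n\ge3$) with $\xi=\xi_0\circ\mathrm{pr}_Q$, where $V$ is Thompson's group, $H_n$ is Houghton's group, and $Q$ is any finitely generated recursively presented group with $0\ne\xi_0\in H^1(Q;\mathbb R)$. So $V\times\mathbb Z$ is a counterexample of type $F_\infty$, and $H_3\times\mathbb Z$ is a finitely presented elementary amenable one.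

**Theorem C.** The map $\mathcal R_\xi\to\widehat{\mathbb Z[\pi]}_\xi$ is injective in each of these cases:

1. $\pi$ is abelian and $\xi$ is arbitrary;
2. $\xi(\pi)$ is infinite cyclic and $\mathbb Z[\ker\xi]$ is right noetherian (e.g. $\ker\xi$ polycyclic-by-finite, by P. Hall);
3. $\xi(\pi)$ is infinite cyclic and $\mathbb Z[\ker\xi]$ is right coherent (kernels of maps between finitely generated free right modules are finitely generated) and is a subring of some left noetherian ring.

By Theorem A with $Q=\mathbb Z$ and $\xi_0=\mathrm{id}$, where $\xi(\pi)=\mathbb Z$, the noetherian hypothesis in (2) cannot be dropped.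

An example that case (3) covers and case (2) does not: let $\pi=\mathbb Z\wr\mathbb Z$ with $\xi$ the projection to $\langle s\rangle\cong\mathbb Z$. Then $\Lambda=\mathbb Z[\ker\xi]=\mathbb Z[t_i^{\pm1}:i\in\mathbb Z]$. It is not noetherian: if the ideal generated by all $t_i-1$ were generated by finitely many of its elements, these would involve only the variables $t_i$ with $i\in I$ for a finite $I$; setting $t_i=1$ for $i\in I$ would kill them but not $t_j-1$ for $j\notin I$. It is coherent: a matrix over $\Lambda$ has its entries in the noetherian ring $\Lambda_I=\mathbb Z[t_i^{\pm1}:i\in I]$ for some finite $I$, and $\Lambda$ is free over $\Lambda_I$, so the kernel over $\Lambda$ is generated by the kernel over $\Lambda_I$, which is finitely generated. Finally, $\Lambda$ lies in its fraction field.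

Case (1) of Theorem C is Proposition 1. We go on with cases (2) and (3): their proof is what a sensible person would try in general, and it shows which finiteness is needed.

## 3. Matrix fractions

The substitute for $s^{-1}r$ is a matrix fraction.

**Lemma 2.** Let $\xi\neq0$. Every element of $\mathcal R_\xi$ has the form $f\sigma^{-1}g$ with $\sigma\in\Sigma_\xi$, $f$ a row and $g$ a column over $\mathbb Z[\pi]$.

**Proof.** Let $\mathcal S\subset\mathcal R_\xi$ be the set of all such elements.

**Easy closure properties.** The image of $r\in\mathbb Z[\pi]$ lies in $\mathcal S$ (take $f=r$, $\sigma=1$, $g=1$). The entries of $\sigma^{-1}$ lie in $\mathcal S$ (take unit vectors for $f$ and $g$). Negatives are clear, and for sums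
$$f\sigma^{-1}g+f'\sigma'^{-1}g'=(f\ \ f')\begin{pmatrix}\sigma&0\\0&\sigma'\end{pmatrix}^{-1}\begin{pmatrix}g\\g'\end{pmatrix}.$$

**Products.** Put
$$X=\begin{pmatrix}\sigma&-gf'\\0&\sigma'\end{pmatrix},\qquad X^{-1}=\begin{pmatrix}\sigma^{-1}&\sigma^{-1}gf'\sigma'^{-1}\\0&\sigma'^{-1}\end{pmatrix},$$
so that
$$f\sigma^{-1}g\cdot f'\sigma'^{-1}g'=(f\ \ 0)\,X^{-1}\begin{pmatrix}0\\g'\end{pmatrix}.$$
The trouble is that $gf'$ need not be $\xi$-negative, so $X$ need not lie in $\Sigma_\xi$. We conjugate it into $\Sigma_\xi$. Choose $z\in\pi$ with $\xi(z)<0$ and let $D=\mathrm{diag}(\mathrm{Id},z^m\mathrm{Id})$. Then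
$$\tau:=D^{-1}XD=\begin{pmatrix}\sigma&-gf'z^m\\0&z^{-m}\sigma'z^m\end{pmatrix}.$$
Conjugation by $z^m$ does not change heights, so $z^{-m}\sigma'z^m\in\Sigma_\xi$. For large $m$ the block $gf'z^m$ is supported at negative heights. So $\tau\in\Sigma_\xi$ for large $m$. Since $X^{-1}=D\tau^{-1}D^{-1}$ and $(f\ \,0)D=(f\ \,0)$, the product equals $(f\ \,0)\,\tau^{-1}\binom{0}{z^{-m}g'}\in\mathcal S$.

**Conclusion.** $\mathcal S$ is a subring of $\mathcal R_\xi$ that contains the image of $\mathbb Z[\pi]$ and over which every $\sigma\in\Sigma_\xi$ is invertible. Universality gives a ring map $\mathcal R_\xi\to\mathcal S$ over $\mathbb Z[\pi]$. Its composite with $\mathcal S\subset\mathcal R_\xi$ is a map over $\mathbb Z[\pi]$, hence the identity by uniqueness. So $\mathcal S=\mathcal R_\xi$. $\blacksquare$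

## 4. Rank one: making the denominator linear in $z$

Suppose now that $\xi(\pi)=c\mathbb Z$ with $c>0$. Choose $z$ with $\xi(z)=-c$, put $\Lambda=\mathbb Z[\ker\xi]$, and let $\alpha(\lambda)=z^{-1}\lambda z$, an automorphism of $\Lambda$. Then
$$\lambda z=z\,\alpha(\lambda)\qquad(\lambda\in\Lambda),$$
and every element of $\mathbb Z[\pi]$ is uniquely a finite sum $\sum_nz^n\lambda_n$ with $\lambda_n\in\Lambda$. We apply $\alpha$ to matrices entrywise.

**Lemma 3.** For every $\rho\in\mathcal R_\xi$ there are $a,b\ge0$ and $f,M,g$ over $\Lambda$ (a row, a square matrix, a column) with $z^a\rho z^b=f(1-zM)^{-1}g$.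

**Proof.** We turn the equation for $\rho$ into a larger linear system in which each equation involves only one power of $z$, as one turns a higher-order recursion into a first-order one.

By Lemma 2, $\rho=f\sigma^{-1}g$. A group element of negative height is $z^nk$ with $n\ge1$, $k\in\ker\xi$, so $\sigma=\mathrm{Id}-\sum_{n=1}^{d}z^nB_n$ with $d\ge1$ and $B_n$ over $\Lambda$. Choose $a,b\ge0$ and $r\ge1$ with
$$z^af=\sum_{k=0}^rz^kf_k,\qquad gz^b=\sum_{k=0}^rg_kz^k,\qquad f_k,g_k\text{ over }\Lambda .$$
Put
$$x=\sigma^{-1}gz^b,\qquad w_n=\sum_{j\ge n}z^{j-n+1}B_jx,\qquad v_k=\sum_{j\ge k}z^{j-k+1}f_jx,\qquad e_k=z^k,$$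
where $w_{d+1}=0=v_{r+1}$. Splitting off the term $j=n$ (respectively $j=k$) gives
$$w_n=z(B_nx+w_{n+1}),\qquad v_k=z(f_kx+v_{k+1}).$$
The equation $\sigma x=gz^b$ reads $x=\sum_kg_kz^k+w_1$. Since $g_kz^k=z\,\alpha(g_k)e_{k-1}$ for $k\ge1$, and $w_1=z(B_1x+w_2)$,
$$x=g_0+z\Big(\sum_{k\ge1}\alpha(g_k)e_{k-1}+B_1x+w_2\Big).$$
Moreover $e_0=1$, $e_k=z\,e_{k-1}$, and
$$z^a\rho z^b=\sum_{k=0}^rz^kf_kx=f_0x+v_1 .$$
So the column $Y=(x,w_2,\dots,w_d,v_1,\dots,v_r,e_0,\dots,e_{r-1})^T$ satisfies $Y=G+zMY$ with $G$ and $M$ over $\Lambda$: the nonzero entries of $G$ are those of $g_0$ in the place of $x$ and a $1$ in the place of $e_0$. All elements occurring in $zM$ have height $-c$, so $1-zM\in\Sigma_\xi$ and $Y=(1-zM)^{-1}G$. Finally $z^a\rho z^b=FY$, where $F$ has $f_0$ in the place of $x$, a $1$ in the place of $v_1$, and zeros elsewhere. Rename $F,G$ as $f,g$. $\blacksquare$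

## 5. Noetherian and coherent kernels: an invariant submodule as the finite reason

**Proof of Theorem C, cases (2) and (3).** Let $\rho$ be in the kernel of (1). Since $z$ is a unit, $z^a\rho z^b$ is also in the kernel, and it is zero if and only if $\rho$ is. So by Lemma 3 we may assume
$$\rho=f(1-zM)^{-1}g,\qquad f\in\Lambda^{1\times k},\ M\in M_k(\Lambda),\ g\in\Lambda^k .$$

**Step 1: write the vanishing of the series as equations over $\Lambda$.** Put $r_0=f$ and $r_{n+1}=\alpha(r_n)M$. Then $f(zM)^n=z^nr_n$ by induction, because $z^nr_n\cdot zM=z^{n+1}\alpha(r_n)M$. So $\rho$ maps to $\sum_nz^nr_ng$. The terms are supported in the disjoint sets $z^n\ker\xi$, and therefore $r_ng=0$ for all $n\ge0$.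

**Step 2: collect all solutions of these equations.** Let
$$U=\{v\in\Lambda^k:\ r_nv=0\ \text{ for all } n\ge0\}.$$
This is a right $\Lambda$-submodule of $\Lambda^k$ that contains $g$.

**Step 3: $U$ is finitely generated.** In case (2), $\Lambda^k$ is a noetherian right module. In case (3), let $\Lambda\subset D$ with $D$ left noetherian. The left $D$-submodule of $D^{1\times k}$ generated by all the $r_n$ is generated by $r_0,\dots,r_m$ for some $m$. So every $r_n$ is a left $D$-combination of $r_0,\dots,r_m$, and $U=\{v\in\Lambda^k: r_nv=0,\ n\le m\}$. This is the kernel of a map $\Lambda^k\to\Lambda^{m+1}$ of free right modules, so it is finitely generated by coherence.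

**Step 4: $U$ is invariant under multiplication by $M$, up to the twist $\alpha$.** For $v\in U$ and $n\ge0$,
$$0=r_{n+1}v=\alpha(r_n)Mv=\alpha\big(r_n\,\alpha^{-1}(Mv)\big),$$
so $\alpha^{-1}(Mv)\in U$. Let the columns of a matrix $P$ generate $U$. Then $\alpha^{-1}(MP)=PM''$ for some square matrix $M''$ over $\Lambda$. With $M'=\alpha(M'')$ we get $MP=\alpha(P)M'$. Since $z\,\alpha(P)=Pz$,
$$zMP=z\,\alpha(P)M'=P\,zM',\qquad\text{that is,}\qquad(1-zM)P=P(1-zM').$$

**Step 5: one identity kills $\rho$.** The matrix $1-zM'$ lies in $\Sigma_\xi$, so over $\mathcal R_\xi$ we have $(1-zM)^{-1}P=P(1-zM')^{-1}$. Write $g=Pg'$, which is possible because $g\in U$. Also $fP=r_0P=0$, because the columns of $P$ lie in $U$. Hence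
$$\rho=f(1-zM)^{-1}Pg'=fP(1-zM')^{-1}g'=0.\qquad\blacksquare$$

The matrix $P$ is the finite reason we were looking for. Only Step 3 used the hypotheses. If $U$ is not finitely generated, there is no matrix $P$, and the argument stops there. To build a counterexample we therefore want a kernel group in which the equations $r_ng=0$ hold for ever new reasons.

## 6. A walk up and down the lamplighter line

The source of ever new reasons is the presentation of a wreath product: it needs the relations $[K_i,K_j]=1$ for arbitrarily large $|i-j|$. We shall write down one element whose expansion vanishes only if all of them hold.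

**The coefficients.** Let $K=\langle a\mid a^4\rangle$, and in $\mathbb Z[K]$ put
$$p=1+a+a^2+a^3,\qquad x=1-a^2,\qquad y=(1-a)(1+a^2)=1-a+a^2-a^3 .$$
Since $x$ and $y$ have augmentation (sum of coefficients) $0$ and $p$ is the sum of all group elements,
$$xp=px=0=py=yp,\qquad p^2=4p,\qquad xy=(1-a)(1-a^4)=0 .$$
We need nonzero $x,y$ of augmentation zero with $xy=0$. The group of order two would not do: in $\mathbb Z[C_2]$ with generator $b$, the augmentation ideal is $\mathbb Z(1-b)$ and $(1-b)^2=2(1-b)\ne0$.

**The groups.** For $N\in\{0,1,2,\dots\}\cup\{\infty\}$ let $\Gamma_N$ be generated by copies $K_i$ $(i\in\mathbb Z)$ of $K$, subject to $[K_i,K_j]=1$ for $0<|i-j|\le N$ (for all $i\ne j$ if $N=\infty$). So $\Gamma_0$ is the free product of the $K_i$, and $\Gamma_\infty=\bigoplus_iK_i$. Shifting indices preserves the relations, so we may form $G_N=\Gamma_N\rtimes\langle s\rangle$ with $s$ of infinite order and $sk_is^{-1}=k_{i+1}$. Let $\pi_N=G_N\times Q$ and $\xi^{(N)}=\xi_0\circ\mathrm{pr}_Q$ on $\pi_N$. Then $G_\infty=K\wr\mathbb Z$, and $\pi_\infty$ is the group of Theorem A. There are evident surjections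 $\pi_0\to\pi_1\to\cdots$, compatible with the classes $\xi^{(N)}$, and $\pi_\infty=\varinjlim\pi_N$, because the relations of $\Gamma_\infty$ are the union of those of the $\Gamma_N$.

Fix $z\in Q$ with $\xi_0(z)<0$. It has infinite order and commutes with $G_N$. For $u\in\mathbb Z[K]$ write $u_m\in\mathbb Z[\Gamma_N]$ for its copy in $\mathbb Z[K_m]$; thus $u_m=s^mu_0s^{-m}$, and we write $u=u_0$.

**Functoriality.** A homomorphism $\pi\to\pi'$ compatible with $\xi,\xi'$ does not change heights. So it sends $\xi$-negative matrices to $\xi'$-negative ones and induces, by universality, a ring map $\mathcal R_\xi(\pi)\to\mathcal R_{\xi'}(\pi')$; here $\mathcal R_\xi(\pi)$ denotes the localization for the pair $(\pi,\xi)$.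

**The element.** The elements $zsp$ and $zps^{-1}$ are $\xi^{(N)}$-negative, so we may put
$$e_N=x\,(1-zsp)^{-1}(1-zps^{-1})^{-1}\,y\ \in\ \mathcal R_{\xi^{(N)}}(\pi_N).$$
Ring maps preserve inverses, so $\mathcal R_{\xi^{(N)}}(\pi_N)\to\mathcal R_{\xi^{(N')}}(\pi_{N'})$ sends $e_N$ to $e_{N'}$ for $N\le N'\le\infty$. The image of $e_N$ in the completion is
$$\hat e_N=\sum_{i,j\ge0}z^{i+j}T_{ij},\qquad T_{ij}=x(sp)^i(ps^{-1})^jy .$$
We collect the powers of $s$ on the right. Since $sp=p_1s$, we have $(sp)^i=p_1p_2\cdots p_i\,s^i$. Since $(ps^{-1})^j=p_0p_{-1}\cdots p_{-j+1}s^{-j}$, we have $s^i(ps^{-1})^j=p_ip_{i-1}\cdots p_{i-j+1}\,s^{i-j}$. Hence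
$$T_{ij}=x_0\;p_1p_2\cdots p_i\;\,p_ip_{i-1}\cdots p_{i-j+1}\;\,y_{i-j}\;s^{i-j}.\tag{2}$$
This is a walk: put $x$ at cell $0$, walk up $i$ steps, walk down $j$ steps, leaving $p$'s on the way, and put $y$ at the cell $i-j$ where the walk ends.

By hand: $T_{00}=xy=0$; $T_{10}=x_0p_1y_1s=0$ since $p_1y_1=0$; $T_{01}=xps^{-1}y=0$ since $xp=0$. All three vanish for every $N$. The first interesting term is $T_{11}=x_0p_1p_1y_0=4\,x_0p_1y_0$. It vanishes if $K_0$ and $K_1$ commute, since then $x_0$ meets $y_0$. Likewise $T_{nn}=x_0p_1\cdots p_np_n\cdots p_1y_0$ vanishes in $\mathbb Z[\Gamma_N]$ if $n\le N$, because then $y_0$ can be moved to $x_0$ past all the $p_m$. It does not vanish for $n=N+1$, as Step 2 below shows.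

**Proof of Theorem A.**

**Step 1: the series of $e_\infty$ is zero.** For $N=\infty$, elements of $\mathbb Z[K_m]$ and $\mathbb Z[K_{m'}]$ commute for all $m,m'$ (for $m=m'$ because $K$ is abelian). So in (2) any two of the factors in front of $s^{i-j}$ may be brought together.

* If $i=j$, then (2) contains $x_0y_0=0$.
* If $i>j$, then $m=i-j$ satisfies $1\le m\le i$, so $p_m$ occurs in the first block and (2) contains $p_my_m=0$.
* If $i<j$, then $i-j+1\le0\le i$, so $p_0$ occurs in the second block and (2) contains $x_0p_0=0$.

Hence every $T_{ij}=0$, and $\hat e_\infty=0$.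

**Step 2: the series of $e_N$ is nonzero for finite $N$.** Let $n=N+1$. Since $z$ and $s$ have infinite order, the part of $\hat e_N$ supported on elements with $Q$-coordinate $z^{2n}$ and $s$-exponent $0$ comes exactly from $i+j=2n$, $i=j$. It is $z^{2n}T_{nn}$ with
$$T_{nn}=x_0p_1\cdots p_np_n\cdots p_1y_0\in\mathbb Z[\Gamma_N].$$
We map to a simpler group. Killing all $K_m$ with $m\ne0,n$ gives a homomorphism $\Gamma_N\to K_0*K_n=:K*K'$; it lands in the free product because $n>N$, so no commutation relation between $K_0$ and $K_n$ is imposed. Under it $p_m\mapsto4$ for $1\le m<n$, and there are $2(n-1)$ such factors. With $p'$ the norm element (the sum of all group elements) of $\mathbb Z[K']$,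
$$T_{nn}\mapsto16^{\,n-1}\,x\,p'p'\,y=4\cdot16^{\,n-1}\,x\,p'\,y .$$
Since $xy=0$, the term of $p'$ at $1\in K'$ contributes nothing, and
$$xp'y=\sum_{1\ne k'\in K'}\ \sum_{k,l\in K}x_{(k)}y_{(l)}\;k\,k'\,l,$$
where $x_{(k)},y_{(l)}$ are coefficients. By the normal form theorem for free products, the elements $kk'l$ with $(k,k',l)\in K\times(K'\smallsetminus1)\times K$ are pairwise distinct. So for $k'\ne1$ the coefficient of the element $k'$ is $x_{(1)}y_{(1)}=1$. Hence $T_{nn}\ne0$, so $\hat e_N\ne0$, and therefore $e_N\ne0$ for every finite $N$.

**Step 3: $e_\infty\ne0$.** The purpose of this step is to show that localization, unlike completion, is compatible with the limit $N\to\infty$. Let $C=\varinjlim_{N<\infty}\mathcal R_{\xi^{(N)}}(\pi_N)$, with the ring map $\mathbb Z[\pi_\infty]=\varinjlim\mathbb Z[\pi_N]\to C$. We claim that this map inverts every $\mathrm{Id}+A$ with $A$ $\xi^{(\infty)}$-negative. Only finitely many group elements occur in $A$. Lift each of them to $\pi_0$; the lifts have the same heights. This gives a $\xi^{(0)}$-negative matrix $\tilde A$ over $\mathbb Z[\pi_0]$ lifting $A$. The matrix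 $\mathrm{Id}+\tilde A$ is invertible over $\mathcal R_{\xi^{(0)}}(\pi_0)$, so its image over $C$, which is the image of $\mathrm{Id}+A$, is invertible.

By universality there is a ring map $\phi:\mathcal R_{\xi^{(\infty)}}(\pi_\infty)\to C$ compatible with the maps from $\mathbb Z[\pi_\infty]$. Since ring maps preserve inverses, $\phi(e_\infty)$ is the common image of the $e_N$ in $C$. An element of a directed colimit vanishes only if it vanishes at some finite stage. By Step 2 all $e_N$ with $N<\infty$ are nonzero, so $\phi(e_\infty)\ne0$, and $e_\infty\ne0$.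

By Step 1, $e_\infty$ is a nonzero element of the kernel of $\mathcal R_\xi\to\widehat{\mathbb Z[\pi]}_\xi$ for $\pi=\pi_\infty$, $\xi=\xi^{(\infty)}$. $\blacksquare$

**Remark 4 (where Section 5 breaks).** Take $Q=\langle z\rangle\cong\mathbb Z$ with $\xi_0(z)=-1$, so that $\Lambda=\mathbb Z[K\wr\mathbb Z]$, $c=1$ and $\alpha=\mathrm{id}$. Put $b=(1-zps^{-1})^{-1}y$ and $a'=(1-zsp)^{-1}b$, so $e_\infty=xa'$. From $b=y+zps^{-1}b$ and $a'=b+zspa'$ we get
$$\begin{pmatrix}a'\\b\end{pmatrix}=\begin{pmatrix}y\\y\end{pmatrix}+zM\begin{pmatrix}a'\\b\end{pmatrix},\qquad M=\begin{pmatrix}sp&ps^{-1}\\0&ps^{-1}\end{pmatrix},$$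
so $e_\infty=f(1-zM)^{-1}g$ with $f=(x,0)$ and $g=(y,y)^T$. Steps 1, 2, 4 and 5 of Section 5 apply without change, and they would give $e_\infty=0$ if $U=\{v\in\Lambda^2: fM^nv=0\ \ \forall n\}$ were finitely generated. So here $U$ is not finitely generated.

## 7. Turing machines inside $L\wr\mathbb Z$

Can a finitely presented group be a counterexample? Step 3 above does not help directly. If $\pi_\infty$ is finitely presented, $\pi_0$ is finitely generated, and $\pi_\infty=\varinjlim\pi_N$ along surjections, then the kernel of $\pi_0\to\pi_\infty$ is the normal closure of finitely many elements (a standard fact). These die in some $\pi_N$, so the sequence is constant from there on, and no finite stage differs from the limit.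

For Theorem B we use the asymmetry of Section 2 in another way. Vanishing in $\mathcal R_\xi$ has a finite certificate, so it can be searched for by a computer. Vanishing in the completion is an infinite list of conditions, and we shall arrange that it says "this machine runs without ever accepting". The latter cannot be confirmed by any search.

**Recollections.** A set of words is *recursively enumerable* (r.e.) if some algorithm lists exactly its elements. It is *recursive* if membership is decidable, and this holds if and only if the set and its complement are both r.e. There are r.e. sets that are not recursive, such as the halting set of a universal machine. A finitely generated group is *recursively presented* if it has a presentation with finitely many generators and an r.e. set of relators; every finitely presented group is.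

**Matrix units in a group ring.** To imitate the action "read $c$, write $c'$" at one tape cell, we need elements $E_{cc'}$ that multiply like matrix units. Let
$$L=C_2\wr C_d=\Big(\prod_{i\in\mathbb Z/d}\langle b_i\rangle\Big)\rtimes\langle c\rangle,\qquad b_i^2=1,\quad c^d=1,\quad cb_ic^{-1}=b_{i+1},$$
and in $\mathbb Z[L]$ put $\varepsilon_i=(1-b_i)\prod_{k\ne i}(1+b_k)$. For $i\ne j$ the product $\varepsilon_i\varepsilon_j$ contains $(1-b_i)(1+b_i)=0$; and $(1\pm b)^2=2(1\pm b)$ for $b\in\{b_i\}$. So $\varepsilon_i\varepsilon_j=2^d\delta_{ij}\varepsilon_i$, and $c\,\varepsilon_ic^{-1}=\varepsilon_{i+1}$. Put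
$$E_{ij}=\varepsilon_ic^{i-j}=c^{i-j}\varepsilon_j$$
(exponents mod $d$). These are nonzero, since $\varepsilon_i\ne0$ and $c$ is a unit. Then
$$E_{ij}E_{kl}=c^{i-j}\varepsilon_j\varepsilon_kc^{k-l}=2^d\delta_{jk}\,c^{i-j}\varepsilon_jc^{j-l}=2^d\delta_{jk}\,c^{i-l}\varepsilon_l=2^d\delta_{jk}E_{il}.\tag{3}$$
For $d=2$: $\varepsilon_0=(1-b_0)(1+b_1)$, $\varepsilon_1=(1+b_0)(1-b_1)$, $E_{01}=\varepsilon_0c$, $E_{10}=\varepsilon_1c$, and indeed $E_{01}E_{10}=\varepsilon_0(c\varepsilon_1c^{-1})c^2=\varepsilon_0^2=4E_{00}$.

**The machine $T$.** Let $T$ be a deterministic Turing machine with a one-way infinite tape (cells $0,1,2,\dots$) that never tries to move left of cell $0$. Let $S$ be its set of states, $q_0$ the initial state, $B\ni\square$ its alphabet with blank $\square$, and $\delta_T(q,b)=(q',b',\mu)$ its table: in state $q$ reading $b$, write $b'$, move by $\mu\in\{-1,0,1\}$, go to state $q'$. Suppose that the set of inputs $w$ on which $T$ reaches the state $q_{acc}$ is r.e. but not recursive; such $T$ exists by standard recursion theory. Then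
$$\mathcal N=\{w:\ T\text{ never reaches }q_{acc}\text{ on }w\}$$
is not r.e. Put $d=|B|+1$ and identify $B\sqcup\{\#\}$ with $\mathbb Z/d$. This fixes $L$, before any group $\pi$ is chosen.

**A machine with an end marker.** An element of $\mathbb Z[L\wr\mathbb Z]$ can describe only finitely many cells, so we need to handle the infinitely many blank cells. We put a marker $\#$ at the end of the described part and let the machine push it. The new table $\delta$ has states $\mathcal Q=S\sqcup\{\hat q:q\in S\}$ and rules

* $\delta(q,b)=\delta_T(q,b)$ for $q\in S\smallsetminus\{q_{acc}\}$, $b\in B$ (where defined);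
* $\delta(q,\#)=(\hat q,\square,+1)$ for $q\in S\smallsetminus\{q_{acc}\}$;
* $\delta(\hat q,\square)=(q,\#,-1)$ for $q\in S$;
* $\delta$ is undefined otherwise, in particular at $q_{acc}$.

A $T$-configuration is represented by a finite word $c_0\cdots c_m$ with $c_m=\#$ and $c_i\in B$ for $i<m$ (cell $m$ and all further cells being blank for $T$), a state $q\in S$, and a head position $h\in[0,m]$. If $h<m$, the rule of $T$ applies literally, and the new head position is again in $[0,m]$. If $h=m$, the head reads $\#$, replaces it by $\square$, visits the fresh cell $m+1$ in state $\hat q$, writes $\#$ there, and returns to cell $m$ in state $q$. This represents the same $T$-configuration with a longer word, and then the rule of $T$ for $(q,\square)$ applies. So each step of $T$ costs one or three steps of the new machine, and the new machine reaches $q_{acc}$ if and only if $T$ does. The states $\hat q$ are entered only at a fresh cell.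

**Encoding in $H=L\wr\mathbb Z=\big(\bigoplus_iL_i\big)\rtimes\langle s\rangle$.** Write $E_{ij}\in\mathbb Z[L_0]$ and $E^{(h)}_{ij}=s^hE_{ij}s^{-h}\in\mathbb Z[L_h]$. Define the $\mathcal Q\times\mathcal Q$ matrix $M$ over $\mathbb Z[H]$ by
$$M_{qq'}=\sum_{c:\ \delta(q,c)=(q',c',\mu)}E_{cc'}\,s^{\mu}.$$
Let $g$ be the column with $1$ at $q_{acc}$ and $0$ elsewhere. For an input $w$, let $c_0\cdots c_m=w\#$, fix the index $1\in\mathbb Z/d$, and let $f_w$ be the row whose only nonzero entry is $\prod_{i=0}^mE^{(i)}_{1c_i}$, at $q_0$. The second index of $E^{(i)}$ stores the content of cell $i$; the power of $s$ will store the head position.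

To see the mechanism, let $w=b$ be a single letter and $\delta_T(q_0,b)=(q_1,b',+1)$ with $q_0,q_1\ne q_{acc}$. The nonzero entries of $f_w,f_wM,f_wM^2,f_wM^3$ are
$$E^{(0)}_{1b}E^{(1)}_{1\#},\qquad 2^dE^{(0)}_{1b'}E^{(1)}_{1\#}\,s,\qquad 4^dE^{(0)}_{1b'}E^{(1)}_{1\square}\,s^2,\qquad 4^dE^{(0)}_{1b'}E^{(1)}_{1\square}E^{(2)}_{\square\#}\,s,$$
at the states $q_0,q_1,\hat q_1,q_1$.

**Lemma 5.** $f_wM^n$ is either $0$ (if the new machine has stopped before time $n$) or $2^k$, for some $k\ge0$, times the row whose only nonzero entry sits at the state at time $n$ and equals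
$$\prod_{i=0}^mE^{(i)}_{r_ic_i}\;s^h .$$
Here $c_0\cdots c_m$ is the list of contents of the cells visited or initialized so far (not counting a fresh cell that the head has just entered), $h$ is the head position, and the $r_i$ are some indices. When the state is some $\hat q$, we have $h=m+1$; otherwise $0\le h\le m$. Consequently
$$f_wM^ng=0\ \text{ for all }n\ge0\iff w\in\mathcal N.\tag{4}$$

**Proof.** For $n=0$ this is the definition of $f_w$, with $h=0$. If $f_wM^n=0$ there is nothing to do. Otherwise let $q$ be the state at time $n$; the entry of $f_wM^{n+1}$ at $q'$ is the displayed entry (with its power of $2$) times $M_{qq'}$.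

*The head is at a described cell, $h\le m$.* For each $c$ such that $\delta(q,c)=(q',c',\mu)$ is defined we have to multiply by $E_{cc'}s^\mu$:
$$\prod_iE^{(i)}_{r_ic_i}\,s^h\cdot E_{cc'}s^\mu=\prod_iE^{(i)}_{r_ic_i}\,E^{(h)}_{cc'}\,s^{h+\mu}.$$
Different cells commute, so $E^{(h)}_{cc'}$ meets $E^{(h)}_{r_hc_h}$. By (3) the product is $0$ unless $c=c_h$, and then it is $2^d$ times the same expression with $c_h$ replaced by $c'$ and $h$ by $h+\mu$. So if $\delta(q,c_h)$ is undefined, $f_wM^{n+1}=0$. If it is defined, exactly one entry survives, the one for the updated configuration. By the description of the new machine, the new head position is in $[0,m]$, unless $c_h=\#$, in which case $h=m$ and the machine enters a state with a hat at position $m+1$.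

*The state is a state $\hat q$, and $h=m+1$ is a fresh cell.* The only nonzero entry of row $\hat q$ of $M$ is $M_{\hat qq}=E_{\square\#}s^{-1}$. Multiplication by it gives $\prod_{i=0}^mE^{(i)}_{r_ic_i}\,E^{(m+1)}_{\square\#}\,s^m$: the factor of the new cell, with content $\#$, is adjoined, the head moves to cell $m$, and the state is $q$. This is the updated configuration.

This proves the description of $f_wM^n$. The displayed entries are nonzero: for finitely many cells, $\mathbb Z[\bigoplus L_i]=\bigotimes_i\mathbb Z[L_i]$, a tensor product of nonzero elements of free abelian groups is nonzero, and $s^h$ is a unit. Since $f_wM^ng$ is the entry of $f_wM^n$ at $q_{acc}$, it is nonzero exactly when the new machine is in state $q_{acc}$ at time $n$. This gives (4). $\blacksquare$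

**Proof of Theorem B, general statement.** Let $\pi$, $\xi$ and $H\times\langle z\rangle$ be as in the theorem.

**Step 1: one element of the localization for each input.** We may replace $z$ by a nonzero power, since $H\times\langle z^k\rangle$ is again an internal direct product. So we may assume that $\xi(zh)=\xi(z)+\xi(h)<0$ for the finitely many $h\in H$ occurring in $M$; that is, $zM$ is $\xi$-negative. For any $\xi'\in H^1(\pi;\mathbb R)$ for which $zM$ is $\xi'$-negative, put
$$E_w=f_w(1-zM)^{-1}g\in\mathcal R_{\xi'}(\pi).$$
Since $z$ commutes with $H$, its image in $\widehat{\mathbb Z[\pi]}_{\xi'}$ is $\sum_nz^nf_wM^ng$. The $n$-th term is supported in $z^nH$. These sets are disjoint, because $z$ has infinite order (as $\xi(z)\ne0$) and the product $H\times\langle z\rangle$ is direct. So by (4)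
$$\text{the image of }E_w\text{ in }\widehat{\mathbb Z[\pi]}_{\xi'}\text{ is }0\iff w\in\mathcal N.\tag{5}$$

**Step 2: a finite certificate.** For a finite set $\Sigma_0$ of square matrices over $\mathbb Z[\pi]$ let $\Sigma_0^{-1}\mathbb Z[\pi]$ be the universal ring inverting $\Sigma_0$. If $\mathrm{Id}-zM\in\Sigma_0$, the expression $E_w$ makes sense in it. Suppose, for a contradiction, that $\mathcal R_\xi\to\widehat{\mathbb Z[\pi]}_\xi$ is injective. We claim that $w\in\mathcal N$ if and only if

> $(\ast)$ there are $\xi'\in\mathrm{Hom}(\pi,\mathbb Q)$ and a finite set $\Sigma_0$ of matrices $\mathrm{Id}+A$ with $A$ $\xi'$-negative, with $\mathrm{Id}-zM\in\Sigma_0$, such that $E_w=0$ in $\Sigma_0^{-1}\mathbb Z[\pi]$.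

The rational $\xi'$ is there because a computer cannot handle the real numbers $\xi(g)$.

*If $(\ast)$ holds,* map $\Sigma_0^{-1}\mathbb Z[\pi]\to\mathcal R_{\xi'}(\pi)\to\widehat{\mathbb Z[\pi]}_{\xi'}$. The image of $E_w$ is $0$, so $w\in\mathcal N$ by (5). This direction does not use the assumed injectivity.

*If $w\in\mathcal N$,* then $E_w$ maps to $0$ in $\widehat{\mathbb Z[\pi]}_\xi$ by (5), and $E_w=0$ in $\mathcal R_\xi$ by the assumed injectivity. Now
$$\mathcal R_\xi=\varinjlim_{\Sigma_0}\Sigma_0^{-1}\mathbb Z[\pi],$$
where $\Sigma_0$ runs over the finite subsets of $\Sigma_\xi$ containing $\mathrm{Id}-zM$. Indeed, the colimit inverts every $\sigma\in\Sigma_\xi$, because $\sigma$ lies in some $\Sigma_0$; and a ring map from $\mathbb Z[\pi]$ that inverts $\Sigma_\xi$ extends uniquely, and compatibly, to each $\Sigma_0^{-1}\mathbb Z[\pi]$, hence uniquely to the colimit. So $E_w=0$ in $\Sigma_0^{-1}\mathbb Z[\pi]$ for one such $\Sigma_0$. Only finitely many group elements occur in the matrices $A$ with $\mathrm{Id}+A\in\Sigma_0$, and all have $\xi<0$. Since $\pi$ is finitely generated, its abelianization is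 $\mathbb Z^r$ plus a finite group for some $r$, so $\mathrm{Hom}(\pi,\mathbb Q)=\mathbb Q^r$ is dense in $\mathrm{Hom}(\pi,\mathbb R)=\mathbb R^r$. Being negative on finitely many given elements is an open condition on a homomorphism. So some $\xi'\in\mathrm{Hom}(\pi,\mathbb Q)$ is negative on all these elements, and $(\ast)$ holds.

**Step 3: certificates can be enumerated.** We show that the set of $w$ satisfying $(\ast)$ is r.e. Let $X$ be a finite generating set of $\pi$ for which the relators form an r.e. set, and fix words in $X^{\pm1}$ for $z$, for $s$ and for the elements of $L=L_0$.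

* $\mathrm{Hom}(\pi,\mathbb Q)$ is a fixed rational subspace of $\mathbb Q^X$. It has a fixed finite rational basis, which can be written into the algorithm, so it can be enumerated.
* For given $\xi'$, the $\xi'$-negative matrices $A$ can be enumerated as matrices of formal integer combinations of words in $X^{\pm1}$, all of negative $\xi'$-value; these values are computable rational numbers. Every $\xi'$-negative matrix over $\mathbb Z[\pi]$ arises in this way, and only such matrices do. So the finite sets $\Sigma_0$ can be enumerated, starting each list with the fixed formal matrix $\mathrm{Id}-zM$ after checking that its words in $zM$ have negative $\xi'$-value. (We can choose for $z$, for $M$ and for all other elements fixed words, and the $\xi'$-value depends only on the group element.)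
* $\Sigma_0^{-1}\mathbb Z[\pi]$ is the ring with generators $X^{\pm1}$ and the entries of matrices $\sigma^*$ $(\sigma\in\Sigma_0)$, and with relations those of $\pi$ (an r.e. set), $uu^{-1}=u^{-1}u=1$ for $u\in X$, and $\sigma\sigma^*=\sigma^*\sigma=\mathrm{Id}$. An expression is $0$ in it if and only if it lies in the two-sided ideal generated by the relations in the free ring. The elements of this ideal can be listed, as finite sums of multiples of relations. So the expressions equal to $0$ are r.e., uniformly in $\Sigma_0$.
* The expression $E_w=f_w\,(\mathrm{Id}-zM)^*\,g$ is computable from $w$.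

So a search over all $\xi'$, all $\Sigma_0$ and all elements of these ideals lists exactly the $w$ that satisfy $(\ast)$.

By Steps 2 and 3, $\mathcal N$ would be r.e., a contradiction. So the map is not injective. $\blacksquare$

## 8. Houghton's groups and Thompson's group contain $L\wr\mathbb Z$

To finish Theorem B, it suffices that $V$ and $H_n$ $(n\ge3)$ are finitely generated, recursively presented, and contain $L\wr\mathbb Z$. Then $V\times Q$ and $H_n\times Q$ are finitely generated and recursively presented, and we take $z\in Q$ with $\xi_0(z)\ne0$; it commutes with the subgroup $H\cong L\wr\mathbb Z$ of the first factor, and $H\cap\langle z\rangle=1$.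

Recall that a group is of type $F_n$ if it has a classifying space with finite $n$-skeleton, and of type $F_\infty$ if this holds for all $n$; type $F_2$ is finite presentability. The elementary amenable groups form the smallest class that contains the finite and the abelian groups and is closed under subgroups, quotients, extensions and directed unions.

**Houghton's group $H_n$.** This is the group of permutations of $n$ disjoint rays (copies of $\mathbb N$) that are eventually translations on each ray. It is of type $F_{n-1}$ (K. S. Brown, *Finiteness properties of groups*, J. Pure Appl. Algebra 44 (1987)), hence finitely presented for $n\ge3$.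

Let $t\in H_n$ translate the line formed by two of the rays by one step and fix the other rays. Let $\ell=|L|$, and let $L$ act regularly on a block of $\ell$ consecutive points of that line and trivially elsewhere. This puts $L$ into $H_n$ as a group of finitary permutations (permutations moving only finitely many points). The conjugates of $L$ by powers of $t^\ell$ have disjoint supports, so they generate their direct sum $\bigoplus_iL_i$, which consists of finitary permutations. The element $t^\ell$ shifts the summands, and it has infinite order modulo finitary permutations, so $\langle t^\ell\rangle$ meets $\bigoplus_iL_i$ trivially. Hence $\langle L,t^\ell\rangle\cong L\wr\mathbb Z$.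

Recording the translation length on each ray is a homomorphism from $H_n$ to an abelian group whose kernel is the finitary symmetric group, a directed union of finite groups. So $H_n$ is elementary amenable, and $H_3\times\mathbb Z$ is a finitely presented elementary amenable counterexample.

**Thompson's group $V$.** View $V$ as the group of right-continuous bijections of $[0,1)$ that cut $[0,1)$ into finitely many standard dyadic intervals (cones) $[k/2^n,(k+1)/2^n)$ and map them affinely, in any order, onto the cones of another such partition; $F\subset V$ is the subgroup of the order-preserving ones. $V$ is finitely presented (Higman) and of type $F_\infty$ (Brown, in the paper just cited).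

We need $t\in F$ without fixed points on $(0,1)$ and a cone $U$ with all $t^m(U)$, $m\in\mathbb Z$, pairwise disjoint. For instance, let
$$t(v)=\tfrac v2\ \text{ on }[0,\tfrac12),\qquad t(v)=v-\tfrac14\ \text{ on }[\tfrac12,\tfrac34),\qquad t(v)=2v-1\ \text{ on }[\tfrac34,1),$$
and $U=[\frac12,\frac34)$. Then $t(v)<v$ on $(0,1)$, and $t(\frac34)=\frac12$, so $t(U)$ is the interval immediately to the left of $U$; since $t$ preserves order, the intervals $t^m(U)$ are pairwise disjoint.

A cone can be partitioned into any prescribed number of cones by repeatedly halving one piece. Partition $U$ into $|L|$ cones, and let $L$ act by permuting them regularly (by the affine maps between cones) and as the identity outside $U$. The conjugates $t^mLt^{-m}$ have disjoint supports, so they generate their direct sum. All its elements preserve every $t^jU$, whereas $t^m$ with $m\ne0$ does not. So $\langle t\rangle$ meets the direct sum trivially, and $\langle L,t\rangle\cong L\wr\mathbb Z$.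

Since $\mathbb Z$ is of type $F_\infty$ and products of classifying spaces are classifying spaces of the product, $V\times\mathbb Z$ is of type $F_\infty$. This completes the proof of Theorem B. $\blacksquare$

The question answered here is from Michael Farber and Dirk Schuetz, "Closed 1-forms in topology and dynamics", arXiv:0807.3240 (2008).
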